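\title{An isolated edge does not bound the proper rainbow saturation number}

\begin{abstract}
A graph $G$ is properly rainbow $H$-saturated if some proper edge-coloring of $G$ has no rainbow copy of $H$, while for every non-edge $e$ every proper edge-coloring of $G+e$ has one. We consider the question whether the least number of edges of such a graph on $n$ vertices stays bounded as $n\to\infty$ whenever $H$ has an isolated edge. The answer is no: for every large $r$ this number is linear in $n$ when $H$ is the disjoint union $K_r\cup K_2$. For $H=K_r\cup sK_2$ we show that it changes from linear to bounded at $s=\Theta(r^3/\log r)$. The linear range rests on a proper edge-coloring without rainbow $K_r$ of an arbitrary graph of maximum degree at most $10^{-7}r^3/\ln r$, the bounded range on a rainbow perfect matching of a properly colored complete graph that avoids a prescribed set of colors.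
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $|G|$ and $e(G)$ for the numbers of vertices and edges of $G$, $G\cup G'$ for a disjoint union, $sK_2$ for a matching with $s$ edges, and $\overline{K_m}$ for the edgeless graph on $m$ vertices. An edge-coloring of $G$ is \emph{proper} if incident edges receive different colors, and a subgraph of $G$ is \emph{rainbow} if all its edges receive different colors. Let $H$ be a graph with at least one edge. A graph $G$ is \emph{properly rainbow $H$-saturated} if
\begin{enumerate}
\item[(S1)] some proper edge-coloring of $G$ contains no rainbow copy of $H$, and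
\item[(S2)] for every non-edge $e$ of $G$, every proper edge-coloring of $G+e$ contains a rainbow copy of $H$.
\end{enumerate}
We shorten this to \emph{$H$-saturated}. The \emph{proper rainbow saturation number} $\mathrm{sat}^*_p(n,H)$ is the least number of edges of an $H$-saturated graph on $n$ vertices. It measures how sparse a graph can be if it can still avoid a rainbow $H$ but loses this ability with any new edge. The graph $H$ is fixed and $n\to\infty$. An \emph{isolated edge} of $H$ is a component isomorphic to $K_2$.

To see what to expect, forget the colors for a moment and ask for an $n$-vertex graph $G$ that contains no copy of $H$ but gains one with every new edge. Let $H$ have $h$ vertices, none of them isolated. If $H$ has no isolated edge, then $G$ has at most one isolated vertex, because an edge joining two isolated vertices cannot lie in a copy of $H$; so $G$ has at least $(n-1)/2$ edges. If $H$ has an isolated edge, then $G=K_{h-1}\cup\overline{K_{n-h+1}}$ works with a bounded number of edges: it has too few non-isolated vertices to contain $H$, and a new edge has at most one end in the clique, so it can serve as the isolated edge while $h-2$ other vertices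 of the clique carry the rest of $H$. The first half of this dichotomy survives the colors unchanged (Lemma~\ref{lem:lower}). The following question from the paper of Lane and Morrison~\cite{LM} asks for the second half.

\begin{quote}
\emph{Is $\mathrm{sat}^*_p(n,H)=O(1)$ for every graph $H$ that has an isolated edge?}
\end{quote}

The uncolored construction suggests the answer yes, and so do the graphs $K_2\cup K_2$ and $K_3\cup K_2$ (Examples~\ref{ex:two} and~\ref{ex:three}). The answer is no. If $F$ contains a clique that is large compared with $F$ itself, then adding an isolated edge to $F$ does not change which graphs are saturated.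

\begin{theorem}\label{thm:equiv}
There are absolute constants $c>0$ and $r_1$ such that the following holds for $r\ge r_1$. Let $F$ be a graph that contains $K_r$ and satisfies $|F|+e(F)\le c\,r^3/\ln r$. Then a non-complete graph $G$ is $(F\cup K_2)$-saturated if and only if it is $F$-saturated.
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $c$ be as in Theorem~\ref{thm:equiv}. For all large $r$, all $s$ with $1\le s\le\frac c6\,r^3/\ln r$, and all $n\ge n_0(r,s)$,
\[
\mathrm{sat}^*_p(n,K_r\cup sK_2)=\mathrm{sat}^*_p(n,K_r),\qquad \frac{(r-2)n}{2}\le\mathrm{sat}^*_p(n,K_r)=O_r(n).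
\]
More generally, if $F$ is as in Theorem~\ref{thm:equiv} and has no isolated edge, then $\mathrm{sat}^*_p(n,F\cup K_2)=\mathrm{sat}^*_p(n,F)\ge(n-1)/2$ for all large $n$.
\end{corollary}

With $s=1$ this gives $\mathrm{sat}^*_p(n,K_r\cup K_2)=\Theta(n)$ for every large $r$, which answers the question. Sufficiently many isolated edges do restore the uncolored behavior.

\begin{theorem}\label{thm:many}
There is an absolute constant $C$ such that for every graph $F$ on $f\ge2$ vertices without isolated vertices, every $s\ge Cf^3/\ln f$ and every $n\ge f+2s$,
\[
\mathrm{sat}^*_p(n,F\cup sK_2)\le\binom{f+2s-1}{2}=O(1).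
\]
\end{theorem}

Thus $\mathrm{sat}^*_p(n,K_r\cup sK_2)$ changes from linear to bounded at $s=\Theta(r^3/\log r)$, and the order $f^3/\log f$ in Theorem~\ref{thm:many} is best possible, as $F=K_f$ shows.

Section~\ref{sec:forcing} contains the general linear bounds. Section~\ref{sec:scales} works out the mechanism behind Theorem~\ref{thm:equiv} by hand for complete graphs. Sections~\ref{sec:coloring} and~\ref{sec:adding} prove Theorem~\ref{thm:equiv} and Corollary~\ref{cor:answer}, and Sections~\ref{sec:matching} and~\ref{sec:many} prove Theorem~\ref{thm:many}.

\section{Forcing a rainbow subgraph}\label{sec:forcing}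

We say that $G$ \emph{forces} $H$ if every proper edge-coloring of $G$ contains a rainbow copy of $H$, and we let $\mathcal F_H$ be the family of all graphs that force $H$. Since a proper coloring restricts to a proper coloring of every subgraph, $\mathcal F_H$ is closed under taking supergraphs. If $H\subseteq H'$ then $\mathcal F_{H'}\subseteq\mathcal F_H$. Conditions (S1) and (S2) say that $G\notin\mathcal F_H$ and that $G+e\in\mathcal F_H$ for every non-edge $e$. So the $H$-saturated graphs on $n$ vertices are the edge-maximal $n$-vertex graphs outside $\mathcal F_H$. We use two consequences. Every graph outside $\mathcal F_H$ extends, by adding edges, to an $H$-saturated graph on the same vertices; as $\overline{K_n}\notin\mathcal F_H$, the number $\mathrm{sat}^*_p(n,H)$ is defined for all $n$. And if $\mathcal F_H=\mathcal F_{H'}$, then $H$ and $H'$ have the same saturated graphs.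

Lower bounds come from giving the new edge a color of its own.

\begin{lemma}\label{lem:lower}
\begin{enumerate}
\item[(i)] If $H$ has an edge but no isolated edge, then $\mathrm{sat}^*_p(n,H)\ge(n-1)/2$ for all $n$.
\item[(ii)] If $n\ge r\ge2$, then $\mathrm{sat}^*_p(n,K_r)\ge(r-2)n/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G$ be $H$-saturated, let $\varphi$ be a proper coloring of $G$ without rainbow $H$, and let $uv$ be a non-edge. Extend $\varphi$ to $G+uv$ by giving $uv$ a color not used on $G$. This coloring is proper, so it has a rainbow copy of $H$, and this copy contains the edge $uv$ because $\varphi$ has none.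

(i) If $u$ and $v$ were both isolated in $G$, then $uv$ would be a component of the copy, that is, an isolated edge of $H$. So $G$ has at most one isolated vertex, and $2e(G)\ge n-1$.

(ii) For $H=K_r$ the copy shows that $u$ and $v$ have $r-2$ common neighbors in $G$. So a vertex with a non-neighbor has degree at least $r-2$, and every other vertex has degree $n-1\ge r-2$.
\end{proof}

For the matching upper bound we first need to know that $\mathcal F_H$ is not empty.

\begin{lemma}\label{lem:greedy}
If $N>f^3$, then $K_N$ forces $K_{f+1}$.
\end{lemma}

\begin{proof}
Fix a proper coloring of $K_N$ and let $Q$ be a maximal vertex set that spans a rainbow clique, with $q=|Q|\ge1$. Let $v\notin Q$. The edges $va$ with $a\in Q$ have distinct colors, and so do the edges inside $Q$. Since $Q\cup\{v\}$ is not rainbow, some edge $va$ has the color of some edge $bb'$ inside $Q$. At most one edge at $a$ has the color of $bb'$, so the pair $(a,bb')$ determines $v$. Hence $N\le q+q\binom q2\le q^3$, and $N>f^3$ gives $q\ge f+1$.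
\end{proof}

A sparse saturated graph is obtained by extending a sparse graph that is so close to forcing $H$ that each vertex can gain only boundedly many edges. Let $G\vee G'$ denote the join, obtained from $G\cup G'$ by adding all edges between $G$ and $G'$.

\begin{lemma}\label{lem:upper}
For every graph $H$ with at least one edge, $\mathrm{sat}^*_p(n,H)=O(n)$.
\end{lemma}

\begin{proof}
Consider the integers $u\ge0$ such that $K_u\vee\overline{K_N}\notin\mathcal F_H$ for all $N$. The integer $0$ is one of them, and by Lemma~\ref{lem:greedy} none of them exceeds $|H|^3$. Let $u$ be the largest; then $K_{u+1}\vee\overline{K_{N_0}}\in\mathcal F_H$ for some $N_0$. For $n\ge u$, extend $K_u\vee\overline{K_{n-u}}$ to an $H$-saturated graph $G$, and call the vertex set of $K_u$ the core. If a vertex $w$ outside the core had $N_0$ neighbors outside the core, then the core, $w$ and these neighbors would span a supergraph of $K_{u+1}\vee\overline{K_{N_0}}$, and $G$ would force $H$. So at most $N_0n$ edges avoid the core, at most $un$ edges meet it, and $e(G)\le(u+N_0)n$.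
\end{proof}

\section{Two degree scales}\label{sec:scales}

The proof of Theorem~\ref{thm:equiv} compares two thresholds for vertex degrees: the degree that lets us extend a rainbow $F$ by a disjoint edge, and the degree that a graph needs in order to force a rainbow $K_r$ at all. The first one is a pigeonhole count.

\begin{lemma}\label{lem:extend}
Let $\psi$ be a proper coloring of $G$, let $T$ be a rainbow copy of $F$, and let $v\notin V(T)$ have degree greater than $|F|+e(F)$. Then $\psi$ contains a rainbow copy of $F\cup K_2$.
\end{lemma}

\begin{proof}
At least $e(F)+1$ edges join $v$ to vertices outside $T$. Their colors are distinct, so one of them has a color that does not occur on $T$. Add this edge to $T$.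
\end{proof}

For $F=K_r$ the extension threshold is $\binom r2+r$. When $r$ is $2$ or $3$, forcing $K_r$ costs nothing, because edges and triangles are rainbow in every proper coloring. A clique with degrees at most the extension threshold can then play its uncolored role. In what follows, the \emph{sum coloring} of the complete graph on $\mathbb Z_m$ gives the edge $xy$ the color $x+y$; it is proper and uses at most $m$ colors.

\begin{example}\label{ex:two}
The graph $K_4\cup\overline{K_{n-4}}$ is $2K_2$-saturated, so $\mathrm{sat}^*_p(n,K_2\cup K_2)\le6$ for $n\ge4$. Color $K_4$ by its three perfect matchings; any two disjoint edges then have the same color, which gives (S1). A new edge $e$ has at most one end in the $K_4$, so it is disjoint from a triangle, and one of the three colors on the triangle differs from the color of $e$.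
\end{example}

\begin{example}\label{ex:three}
Let $H=K_3\cup K_2$ and $n\ge5$. In the sum coloring of $K_5$ the ten edges fall into five matchings, so each color class has exactly two edges. A copy of $H$ consists of an edge and the complementary triangle, and the second edge with the color of the first lies in that triangle. So $K_5\cup\overline{K_{n-5}}\notin\mathcal F_H$; extend it to an $H$-saturated graph $G$. Every edge $e$ of $G$ meets the $K_5$. Otherwise, in any proper coloring at most two edges of the $K_5$ have the color of $e$, and they are disjoint; a set of three vertices containing neither of them spans a triangle that forms a rainbow $H$ with $e$. Every vertex $v$ of the $K_5$ has degree at most $6$ in $G$, by Lemma~\ref{lem:extend} applied to a triangle of $K_5-v$. So each of the five vertices sends at most two edges out of the $K_5$, and $\mathrm{sat}^*_p(n,K_3\cup K_2)\le10+5\cdot2=20$.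
\end{example}

Now let $r\ge3$ and $H=K_r\cup K_2$, and let $G$ be an $H$-saturated graph with two isolated vertices $u,v$; every $n$-vertex graph with fewer than $(n-1)/2$ edges has two such vertices. Any proper coloring of $G$ extends to $G+uv$, the extension contains a rainbow $H$, and the $K_r$ of this copy lies in $G$. Hence
\begin{equation}\label{eq:gap}
G\in\mathcal F_{K_r}\setminus\mathcal F_{K_r\cup K_2}.
\end{equation}
A bounded saturation number therefore requires a graph that forces $K_r$ without forcing $K_r\cup K_2$. The first candidates are cliques, and for them the question can be settled by hand.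

\begin{proposition}\label{prop:clique}
Let $r\ge8$. Every complete graph that forces $K_r$ also forces $K_r\cup K_2$. Consequently, no graph $K_m\cup\overline{K_{n-m}}$ with $n\ge m+2$ is $(K_r\cup K_2)$-saturated.
\end{proposition}

\begin{proof}
Let $K_m$ force $K_r$. If $m\ge\binom r2+r+2$, then Lemma~\ref{lem:extend} extends every rainbow $K_r$ at any vertex outside it, and we are done. So suppose that $m\le\binom r2+r+1$, and put $m'=r(r-3)-1$. This number is odd, and $\binom r2+r+1\le m'$ is equivalent to $r^2-7r-4\ge0$, which holds for $r\ge8$. We show that the sum coloring on $\mathbb Z_{m'}$ has no rainbow $K_r$; restricting it to $m$ vertices contradicts the choice of $K_m$.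

Let $A\subseteq\mathbb Z_{m'}$ span a rainbow $K_r$, so that the sums $a+b$ over the two-element subsets $\{a,b\}$ of $A$ are distinct. Call an ordered pair $(a,b)$ of distinct elements of $A$ \emph{bad} if $b^*=2a-b$ lies in $A$. Then $b+b^*=2a$, and $b\ne b^*$ since $m'$ is odd, so $a$ determines the set $\{b,b^*\}$. Thus each $a$ starts at most two bad pairs, and at least $r(r-1)-2r=r(r-3)$ pairs are not bad. Let $(a,b)\ne(x,y)$ be pairs with $a-b=x-y$. Then $a\ne x$ and $a+y=b+x$. If $a\ne y$ and $b\ne x$, then $\{a,y\}=\{b,x\}$, which is impossible since $a\notin\{b,x\}$. If $a=y$ then $2a-b=x$ and $(a,b)$ is bad; if $b=x$ then $2x-y=a$ and $(x,y)$ is bad. So the pairs that are not bad have distinct nonzero differences, and $r(r-3)\le m'-1$, a contradiction.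

Finally, if $K_m\cup\overline{K_{n-m}}$ satisfied \eqref{eq:gap}, then $K_m$ would force $K_r$ but not $K_r\cup K_2$.
\end{proof}

The proof shows the shape of the general argument: a graph that forces $K_r$ must have degrees above the extension threshold, and then it forces one more edge. Counting colors alone does not show this. The sum coloring has too few colors for a rainbow $K_r$ only when $m<\binom r2$, which is just below the threshold $\binom r2+r$; the proof had to use that repetitions occur although enough colors are available. A general graph has no group structure to supply the repetitions, so we produce them at random.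

\section{Colorings without rainbow cliques}\label{sec:coloring}

Let $G$ have maximum degree $\Delta$ and color its edges independently with $q$ colors, where $q$ is a constant multiple of $\Delta$. An $r$-clique has about $r^4/8$ pairs of disjoint edges, each monochromatic with probability $1/q$, so one expects it to have no such pair with probability $e^{-\Theta(r^4/\Delta)}$. The number of $r$-cliques near a given one is roughly $\Delta^r$. These quantities balance when $r^4/\Delta$ has order $r\ln r$, which suggests that all cliques can be given a repeated color as long as $\Delta$ is a small multiple of $r^3/\ln r$. The difficulty is that the random coloring is not proper, and the repair must spare a monochromatic pair in every clique.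

We recall two standard tools.

\medskip\noindent\textbf{Lov\'asz Local Lemma (symmetric form).} Let $A_1,\dots,A_k$ be events of probability at most $p$, each of them mutually independent of all the others except at most $d$. If $ep(d+1)\le1$, then with positive probability none of them occurs.

\medskip\noindent\textbf{Chernoff bound for hypergeometric variables} \cite[Theorem~2.10]{JLR}\textbf{.} Let $U$ be a fixed subset and $U'$ a uniformly random subset of given size of a set with $q$ elements. Then $W=|U\cap U'|$ has mean $\mu=|U||U'|/q$, and $P(W\le\mu/2)\le e^{-\mu/8}$.

\medskip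
A monochromatic pair of color $i$ is spoiled if an edge touching it also has color $i$. The sets of edges touching different pairs overlap, so the spoiling events are not independent. But an edge has only one color, so it can spoil only one pair, and the dependence goes in the favorable direction.

\begin{lemma}\label{lem:negative}
Let $q\ge2$, and let finitely many balls receive independent uniform colors from $[q]=\{1,\dots,q\}$. Let $I\subseteq[q]$, let $B_i$ be a set of balls for each $i\in I$ (these sets may overlap), and let $F_i$ be the event that some ball of $B_i$ has color $i$. Then $P\bigl(\bigcap_{i\in I}F_i\bigr)\le\prod_{i\in I}P(F_i)$.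
\end{lemma}

\begin{proof}
We use induction on $|I|$; the case $I=\emptyset$ is trivial. Fix $j\in I$ and put $E=\bigcap_{i\in I\setminus\{j\}}F_i$. The complement $F_j^c$ has positive probability since $q\ge2$. Conditioned on $F_j^c$, the colors are still independent, those of the balls in $B_j$ are uniform on $[q]\setminus\{j\}$, and the others are uniform on $[q]$. The same law arises from the unconditioned coloring by giving each ball of $B_j$ with color $j$ a new independent uniform color from $[q]\setminus\{j\}$. This changes only balls of color $j$, so if $E$ held before, it still holds. Therefore $P(E\mid F_j^c)\ge P(E)$, and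
\[
P(E\cap F_j)=P(E)-P(E\mid F_j^c)P(F_j^c)\le P(E)P(F_j).
\]
The induction hypothesis bounds $P(E)$.
\end{proof}

\begin{lemma}\label{lem:degree}
Let $c_0=10^{-7}$. There is $r_0$ such that for $r\ge r_0$ every graph of maximum degree at most $c_0r^3/\ln r$ has a proper edge-coloring without rainbow $K_r$.
\end{lemma}

\begin{proof}
Let $\Delta=\lfloor c_0r^3/\ln r\rfloor$, and let $r\ge20$ be so large that $\Delta\ge r^2$. Let $G$ have maximum degree at most $\Delta$, and put $q=32\Delta$.

\medskip\noindent\emph{The coloring.} Give each edge $e$ an independent uniform color $\chi(e)\in[q]$. Call $e$ \emph{good} if no edge incident with $e$ has the color $\chi(e)$. Good edges keep their colors, and all other edges receive new, pairwise distinct colors. The result is proper: two incident good edges differ by definition, and a new color is used once. For the vertex set $T$ of an $r$-clique let $A_T$ be the event that no two good edges inside $T$ have the same $\chi$-color. If no $A_T$ occurs, the final coloring has no rainbow $K_r$.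

\medskip\noindent\emph{Many candidate pairs.} Fix $T$. We look for monochromatic pairs with one edge in each of two disjoint halves of $T$: such edges are automatically disjoint, and the colors on the two halves are independent. Let $X,Y\subseteq T$ be disjoint sets of size $h=\lfloor r/2\rfloor$, let $E_X,E_Y$ be the sets of edges inside them, and let $m=\binom h2$. From $m\ge(r-1)(r-3)/8$, $r\ge20$ and $r^2\le\Delta$ we get
\begin{equation}\label{eq:m}
\frac{r^2}{10}\le m\le\frac{r^2}{8}\le\frac{q}{256}.
\end{equation}
Let $U_X$ be the set of colors that occur exactly once on $E_X$, and define $U_Y$ in the same way. Order $E_X$ and let $R_X$ be the number of its edges whose color occurred on an earlier edge. Exactly $m-R_X$ colors occur on $E_X$, at most $R_X$ of them more than once, so $|U_X|\ge m-2R_X$. Given the earlier colors, an edge repeats one of them with probability at most $m/q$. With $j=\lceil m/4\rceil$, a union bound over the $j$-subsets of $E_X$, the estimate $\binom mj\le(em/j)^j\le(4e)^j$ and \eqref{eq:m} give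
\[
P(R_X\ge m/4)\le\binom mj\Bigl(\frac mq\Bigr)^j\le\Bigl(\frac{4em}{q}\Bigr)^j\le\Bigl(\frac{e}{64}\Bigr)^j\le e^{-3m/4},
\]
since $e/64<e^{-3}$. The same bound holds for $Y$. So the event $\mathcal E$ that $|U_X|,|U_Y|\ge m/2$ fails with probability at most $2e^{-3m/4}$.

Put $W=|U_X\cap U_Y|$. The law of the colors on $E_Y$ is invariant under permutations of $[q]$ and independent of the colors on $E_X$. Hence, given the colors on $E_X$ and the size $|U_Y|$, the set $U_Y$ is a uniform subset of $[q]$ of that size, and $W$ is hypergeometric. On $\mathcal E$ its mean is $\mu\ge m^2/(4q)$, and the Chernoff bound gives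
\[
P\bigl(\mathcal E\text{ and }W<m^2/(8q)\bigr)\le e^{-m^2/(32q)}.
\]

\medskip\noindent\emph{One pair survives.} Condition on all colors on $E_X\cup E_Y$. For $i\in U_X\cap U_Y$ let $e_i\in E_X$ and $f_i\in E_Y$ be the edges of color $i$, and let $B_i$ be the set of edges outside $E_X\cup E_Y$ that are incident with $e_i$ or $f_i$, so that $|B_i|\le4\Delta$. No other edge of $E_X\cup E_Y$ has color $i$; this is why we kept only colors that occur once on each side. So if no edge of $B_i$ has color $i$, then $e_i$ and $f_i$ are good and $A_T$ fails. Thus $A_T$ requires, for each $i\in U_X\cap U_Y$, an edge of $B_i$ with color $i$. Each of these events has probability at most $4\Delta/q=1/8$, and by Lemma~\ref{lem:negative} the conditional probability of $A_T$ is at most $8^{-W}$. Altogether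
\[
P(A_T)\le2e^{-3m/4}+e^{-m^2/(32q)}+8^{-m^2/(8q)}\le4e^{-m^2/(32q)},
\]
because $m^2/(32q)\le3m/4$ by \eqref{eq:m} and $(\ln8)/8>1/32$. Moreover
\[
\frac{m^2}{32q}\ge\frac{r^4}{102400\,\Delta}\ge\frac{r\ln r}{102400\,c_0}\ge90\,r\ln r,
\]
so $P(A_T)\le4r^{-90r}$.

\medskip\noindent\emph{All cliques at once.} The event $A_T$ is determined by the colors of the edges that meet $T$. So it is mutually independent of all $A_{T'}$ for which no edge meets both $T$ and $T'$. If an edge meets both, then $T'$ contains one of the at most $r(\Delta+1)$ vertices at distance at most $1$ from $T$, and each vertex lies in at most $\Delta^{r-1}$ cliques of order $r$. As $\Delta\le r^3$, the number of such $T'$ is at most $r(\Delta+1)\Delta^{r-1}\le2r\cdot r^{3r}\le r^{4r}$. Since $e\cdot4r^{-90r}(r^{4r}+1)\le1$, the Local Lemma shows that with positive probability no $A_T$ occurs.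
\end{proof}

To apply Lemma~\ref{lem:extend} we need a vertex of large degree \emph{outside} the rainbow copy, so one such vertex in $G$ is not enough. We therefore allow a few vertices of arbitrary degree. They form a small set, which has small degrees on its own, and every $K_r$ has half of its vertices on one side.

\begin{lemma}\label{lem:exceptional}
Let $c=c_0/8$ and $r_1=2r_0$. Let $r\ge r_1$ and $D\le c\,r^3/\ln r$, and let $G$ be a graph in which at most $D$ vertices have degree greater than $D$. Then $G\notin\mathcal F_{K_r}$.
\end{lemma}

\begin{proof}
Let $S$ be the set of vertices of degree greater than $D$, and let $r'=\lceil r/2\rceil\ge r_0$. Delete all edges between $S$ and its complement. The remaining graph has maximum degree at most $D$, since $|S|\le D$, and $D\le c_0(r/2)^3/\ln r\le c_0r'^3/\ln r'$. Color it by Lemma~\ref{lem:degree} without rainbow $K_{r'}$, and give the deleted edges new, pairwise distinct colors. This coloring of $G$ is proper. Every $K_r$ has at least $r'$ vertices in $S$ or at least $r'$ vertices outside $S$, so it is not rainbow.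
\end{proof}

\section{Adding an isolated edge}\label{sec:adding}

Let $c$ and $r_1$ be the constants of Lemma~\ref{lem:exceptional}. The argument of Proposition~\ref{prop:clique} now applies to all graphs.

\begin{lemma}\label{lem:families}
Let $r\ge r_1$, and let $F$ contain $K_r$ and satisfy $D:=|F|+e(F)\le c\,r^3/\ln r$. Then $\mathcal F_F=\mathcal F_{F\cup K_2}$.
\end{lemma}

\begin{proof}
The inclusion $\mathcal F_{F\cup K_2}\subseteq\mathcal F_F$ holds since $F\subseteq F\cup K_2$. Let $G\in\mathcal F_F$. Since $F$ contains $K_r$, the graph $G$ forces $K_r$, and by Lemma~\ref{lem:exceptional} more than $D\ge|F|$ vertices of $G$ have degree greater than $D$. Any proper coloring of $G$ has a rainbow copy $T$ of $F$, one of these vertices lies outside $T$, and Lemma~\ref{lem:extend} yields a rainbow $F\cup K_2$.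
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Whether a graph is $H$-saturated depends only on $\mathcal F_H$ (Section~\ref{sec:forcing}), and $\mathcal F_F=\mathcal F_{F\cup K_2}$ by Lemma~\ref{lem:families}. This covers complete graphs as well, for which (S2) is empty.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $r\ge r_1$ be so large that $\binom r2+r\le\frac c2\,r^3/\ln r$, and let $n\ge r$. Put $F_j=K_r\cup jK_2$. For $0\le j\le s-1$,
\[
|F_j|+e(F_j)=\binom r2+r+3j\le\frac c2\,\frac{r^3}{\ln r}+3\cdot\frac c6\,\frac{r^3}{\ln r}=\frac{c\,r^3}{\ln r},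
\]
so Lemma~\ref{lem:families} gives $\mathcal F_{F_0}=\mathcal F_{F_1}=\dots=\mathcal F_{F_s}$. Hence $K_r$ and $K_r\cup sK_2$ have the same saturated graphs and the same saturation numbers. The bounds on $\mathrm{sat}^*_p(n,K_r)$ are Lemma~\ref{lem:lower}(ii) and Lemma~\ref{lem:upper}. For general $F$ the equality follows from Lemma~\ref{lem:families} in the same way, and the inequality is Lemma~\ref{lem:lower}(i).
\end{proof}

\begin{remark}
The bound on $|F|+e(F)$ cannot be improved by more than a constant factor. By Theorem~\ref{thm:many} the number $\mathrm{sat}^*_p(n,F_s)$ is bounded for $s=\lceil Cr^3/\ln r\rceil$, while $\mathrm{sat}^*_p(n,F_0)$ is linear for $r\ge3$. So for large $n$ the conclusion of Theorem~\ref{thm:equiv} fails for some $F_j$ with $j<s$, and $|F_j|+e(F_j)=O(r^3/\ln r)$. For $F=K_3$ the conclusion fails already at $j=0$, by Example~\ref{ex:three}. We do not determine the behavior of $K_r\cup K_2$ for $r\ge4$ below the range of Corollary~\ref{cor:answer}, nor do we classify the graphs $H$ with $\mathrm{sat}^*_p(n,H)=O(1)$.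
\end{remark}

\section{Rainbow perfect matchings avoiding given colors}\label{sec:matching}

For Theorem~\ref{thm:many} we return to the uncolored construction, a clique on $|H|-1$ vertices together with isolated vertices. A new edge may use one vertex of the clique, and then the rest of $H$ has to cover all the remaining ones. So after placing $F$ we need a rainbow matching that is perfect and avoids the colors already used.

\begin{lemma}\label{lem:matching}
Let $\psi$ be a proper edge-coloring of $K_{2t}$ and let $Z$ be a set of $z$ colors, where $t\ge10^{12}(z+1)$. Then there is a rainbow perfect matching with no color in $Z$.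
\end{lemma}

A hypothesis of this form is needed. For $t=2$ and $z=0$ the coloring of $K_4$ in Example~\ref{ex:two} has no rainbow perfect matching, and for $z=2t-1$ the set $Z$ may contain all colors at one vertex.

\subsection{A maximum matching and its free edges}

For the rest of this section let $V$ be the vertex set and let $M$ be a largest rainbow matching with no color in $Z$. We assume that $k=|M|<t$ and derive a contradiction. Let $U=V\setminus V(M)$, so that $|U|=2(t-k)\ge2$, and for $a\in V(M)$ let $a'$ be its partner in $M$. An edge is \emph{free} if its color lies neither in $Z$ nor on $M$; the words \emph{free neighbor} and \emph{non-free neighbor} refer to the edge that joins the two vertices. As $\psi$ is proper, a vertex has at most $k+z$ non-free neighbors, and hence at least $2t-1-k-z\ge t-z$ free neighbors. No edge inside $U$ is free, since it could be added to $M$.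

\begin{lemma}\label{lem:few}
$|U|\le z+2$.
\end{lemma}

\begin{proof}
If $|U|=2$ there is nothing to prove, so let $|U|\ge4$. For $ab\in M$ let $D_a$ and $D_b$ be the sets of free neighbors of $a$ and of $b$ in $U$. Suppose that $x\in D_a$ and $|D_b|\ge3$. Of the at least two vertices $y\in D_b\setminus\{x\}$ at most one has $\psi(yb)=\psi(xa)$; for another one, $M-ab+xa+yb$ is a larger rainbow matching avoiding $Z$. So one of $D_a,D_b$ is empty or both have size at most $2$, and in either case $|D_a|+|D_b|\le|U|$. All free edges at vertices of $U$ lead to $V(M)$, so summing over $M$ gives $|U|(2t-1-k-z)\le k|U|$, that is, $|U|=2t-2k\le z+1$.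
\end{proof}

Put $\delta=1/40$ and $\eta=\delta^2/9=1/14400$. The hypothesis on $t$ gives $\eta t\ge2z+2$ and $\eta^2t>108$. For $v\in V$ let $N(v)$ be the set of free neighbors of $v$ in $V(M)$, and let $S(v)=\{a':a\in N(v)\}$. With Lemma~\ref{lem:few} we obtain:
\begin{enumerate}
\item[(B1)] $1\le\eta t$ and $z+|U|\le\eta t$; hence $2k\ge(2-\eta)t$ and $k\ge(1-\eta)t$.
\item[(B2)] Every vertex has at least $(1-\eta)t$ free and at most $(1+\eta)t$ non-free neighbors.
\item[(B3)] $|S(v)|=|N(v)|\ge t-z-|U|\ge(1-\eta)t$ for every $v\in V$.
\end{enumerate}
Fix distinct vertices $x,y\in U$. We want to rearrange $M$ so that it covers $x$ and $y$ as well.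

\subsection{Switches and linked pairs}

The basic move covers two vertices $v,w$ along a path $v\,a\,a'\,b'\,b\,w$: it replaces the edges $aa',bb'$ of $M$ by the free edges $va$, $a'b'$, $bw$ (Figure~\ref{fig:switch}, top). The middle edge is a free edge from $S(v)$ to $S(w)$. We want to perform several such switches at once, on disjoint vertices and with distinct colors, so we ask for quadratically many middle edges; the constraints will exclude only linearly many.

For $A,B\subseteq V$ let $\lambda(A,B)$ be the number of pairs $(a,b)\in A\times B$ such that $ab$ is a free edge. It is symmetric and monotone in $A$ and $B$. The pair $(A,B)$ is \emph{$\varepsilon$-sparse} if $\lambda(A,B)<\varepsilon^2t^2$. Two distinct vertices $v,w$ are \emph{linked} if $(S(v),S(w))$ is not $\eta$-sparse.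

\begin{figure}[ht]
\centering
\begin{tikzpicture}[dot/.style={circle,fill,inner sep=1.6pt}]
\foreach \n/\l/\p in {v/$v$/1.4, a/$a$/2.8, aa/$a'$/4.2, bb/$b'$/5.6, b/$b$/7, w/$w$/8.4}
  \node[dot,label=below:\l] (\n) at (\p,1.7) {};
\draw[very thick] (a)--(aa) (bb)--(b);
\draw[dashed] (v)--(a) (aa)--(bb) (b)--(w);
\foreach \n/\l/\p in {x/$x$/0, u/$u$/1.4, z/$v$/2.8, pp/$p'$/4.2, p/$p$/5.6, q/$q$/7, qq/$q'$/8.4, y/$y$/9.8}
  \node[dot,label=below:\l] (\n) at (\p,0) {};
\draw[very thick] (u)--(z) node[midway,above] {$\gamma$};
\draw[very thick] (pp)--(p) (q)--(qq);
\draw (p)--(q) node[midway,above] {$\gamma$};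
\draw[dotted,thick] (x)--(u) (z)--(pp) (qq)--(y);
\end{tikzpicture}
\caption{Thick edges belong to the rainbow matching $M$. Top: a switch replaces two edges of $M$ by three dashed edges with unused colors and thereby covers $v$ and $w$. Bottom: an exchange that covers the unmatched vertices $x$ and $y$. The three thick edges are deleted; deleting $uv$ releases the color $\gamma$, so the edge $pq$ of color $\gamma$ can be added; each dotted pair is covered by a switch.}
\label{fig:switch}
\end{figure}

\begin{lemma}[Exchange lemma]\label{lem:exchange}
There do not exist a set $R\subseteq M$ with $|R|\le3$ and a set $L$ of at most one edge such that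
\begin{enumerate}
\item[(a)] the edge in $L$ has both ends in $V(R)\cup\{x,y\}$, and it is free or has the color of an edge of $R$;
\item[(b)] the vertices of $V(R)\cup\{x,y\}$ not covered by $L$ can be partitioned into at most three linked pairs.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $R$ and $L$ exist. We treat the linked pairs one after another. For the pair $(v,w)$ we choose $a\in N(v)$ and $b\in N(w)$ with $a'b'$ free such that the edges $aa',bb'$ of $M$ are distinct, not in $R$ and not chosen before, and such that the colors $\psi(va),\psi(a'b'),\psi(bw)$ are distinct and differ from the color in $L$ and from all colors chosen before. There are at least $\eta^2t^2$ pairs $(a,b)\in N(v)\times N(w)$ with $a'b'$ free, and we count the excluded ones, using that each of $a,b$ has at most $2t$ values.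
\begin{itemize}
\item At most $3+2\cdot2=7$ edges of $M$, with $14$ vertices, are forbidden. This excludes at most $14\cdot2t$ pairs through $a$ and as many through $b$, so $56t$ pairs.
\item The condition $b\notin\{a,a'\}$ excludes at most $4t$ pairs.
\item At most $1+2\cdot3=7$ colors are forbidden. For such a color $\gamma$, the equation $\psi(va)=\gamma$ determines $a$, the equation $\psi(bw)=\gamma$ determines $b$, and $\psi(a'b')=\gamma$ determines $b$ once $a$ is given. This excludes at most $7\cdot3\cdot2t=42t$ pairs.
\item In each of $\psi(va)=\psi(a'b')$ and $\psi(va)=\psi(bw)$ the vertex $a$ determines $b$, and in $\psi(a'b')=\psi(bw)$ the vertex $b$ determines $a$. This excludes at most $6t$ pairs.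
\end{itemize}
The total is $108t<\eta^2t^2$, so a choice exists. Delete $R$ and all chosen edges $aa',bb'$ from $M$, and add $L$ and all edges $va,a'b',bw$. The result is a matching that covers exactly $V(M)\cup\{x,y\}$, so it has $k+1$ edges. The added edges have distinct colors, none in $Z$ and none on a remaining edge of $M$, by (a) and because the switch edges are free. This contradicts the maximality of $M$.
\end{proof}

Let $X=S(x)$ and $Y=S(y)$. The exchange lemma with $R=L=\emptyset$ shows that $x$ and $y$ are not linked:
\begin{equation}\label{eq:xy}
(X,Y)\text{ is }\eta\text{-sparse.}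
\end{equation}
With $R=\{aa'\}$ and $L=\emptyset$ it shows:
\begin{equation}\label{eq:edge}
\text{there is no edge }aa'\in M\text{ with }a\text{ linked to }x\text{ and }a'\text{ linked to }y.
\end{equation}

Why does the lemma allow an edge $L$ that is not free? We know only that free degrees are about $t$ or more, half the number of vertices, and two rough pictures are compatible with this in which no path alternating between free edges and $M$ leads from $x$ to $y$. In the first, the free edges form two cliques on about $t$ vertices each, one containing $x$ and the other $y$, and each edge of $M$ lies within one of them; here $X$ and $Y$ are disjoint. In the second, the free edges form a complete bipartite graph with $x$ and $y$ in the same class, and $M$ runs between the classes; here $X$ and $Y$ nearly coincide with the class of $x$ and $y$. In both pictures one has to use an edge $pq$ whose color occurs on $M$, delete the edge of $M$ with that color, and cover its ends again (Figure~\ref{fig:switch}, bottom). These pictures only guide the case distinction below; the proof does not assume them.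

\subsection{Sparse pairs}

The next lemma turns the degree bounds (B2) into statements about sparse pairs. Part (ii) says that two sets that are sparse to a common set cover little more than half of $V$ together. Part (iii) says that little more than half of the vertices $w$ can have $S(w)$ sparse to a given set of size about $t$. For $B\subseteq V$ put
\[
K(B,\varepsilon)=\{w\in V(M):(S(w),B)\text{ is }\varepsilon\text{-sparse}\}.
\]

\begin{lemma}\label{lem:sparse}
Let $\varepsilon\in\{\eta,\delta\}$.
\begin{enumerate}
\item[(i)] If $(A,B)$ is $\varepsilon$-sparse, then fewer than $\varepsilon t$ vertices of $A$ have at least $\varepsilon t$ free neighbors in $B$.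
\item[(ii)] If $|A|\ge2\eta t$ and both $(A,B_1)$ and $(A,B_2)$ are $\eta$-sparse, then $|B_1\cup B_2|\le(1+3\eta)t$.
\item[(iii)] If $|B|\ge(1-5\eta)t$, then $|K(B,\varepsilon)|\le(1+5\varepsilon)t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Otherwise $\lambda(A,B)\ge\varepsilon t\cdot\varepsilon t$.

(ii) By (i), some $a\in A$ has fewer than $\eta t$ free neighbors in each of $B_1$ and $B_2$. By (B2) it has at least $(1-3\eta)t$ free neighbors outside $B_1\cup B_2$, so $|B_1\cup B_2|\le2t-(1-3\eta)t$.

(iii) We count non-free edges twice, first to bound the set $T$ of vertices with fewer than $\varepsilon t$ free neighbors in $B$, then to bound the set of vertices $w$ with $S(w)$ almost inside $T$. Recall that $\eta\le\varepsilon\le1/40$, and note that $\xi\mapsto\xi/(\xi-\gamma)$ is decreasing for $\xi>\gamma>0$.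

Each vertex of $T$ has at least $|B|-1-\varepsilon t\ge|B|-2\varepsilon t$ non-free neighbors in $B$, and each vertex of $B$ has at most $(1+\varepsilon)t$ non-free neighbors. So $|T|(|B|-2\varepsilon t)\le|B|(1+\varepsilon)t$, and $|B|\ge(1-5\varepsilon)t$ gives
\[
|T|\le\frac{(1+\varepsilon)(1-5\varepsilon)}{1-7\varepsilon}\,t\le(1+4\varepsilon)t;
\]
the last inequality reduces to $23\varepsilon^2\le\varepsilon$. Let $W=V\setminus\{u':u\in T\cap V(M)\}$, so that $|W|\ge(1-4\varepsilon)t$.

Let $w\in K(B,\varepsilon)$. By (i), $|S(w)\setminus T|<\varepsilon t$. If $a\in W\cap V(M)$ is a free neighbor of $w$, then $a'\in S(w)$ and $a'\notin T$. So $w$ has at most $\varepsilon t+|U|\le2\varepsilon t$ free neighbors in $W$, and at least $|W|-1-2\varepsilon t\ge|W|-3\varepsilon t$ non-free ones. Therefore $|K(B,\varepsilon)|(|W|-3\varepsilon t)\le|W|(1+\varepsilon)t$ and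
\[
|K(B,\varepsilon)|\le\frac{(1+\varepsilon)(1-4\varepsilon)}{1-7\varepsilon}\,t\le(1+5\varepsilon)t,
\]
where the last inequality reduces to $31\varepsilon^2\le\varepsilon$.
\end{proof}

By (B3), any two sets $S(v),S(w)$ satisfy
\begin{equation}\label{eq:cap}
|S(v)\cup S(w)|\le(1+3\eta)t\quad\Longrightarrow\quad|S(v)\cap S(w)|\ge2(1-\eta)t-(1+3\eta)t=(1-5\eta)t.
\end{equation}
We distinguish two cases according to whether $X$ and $Y$ nearly coincide in this sense.

\subsection{First case: $|X\cup Y|>(1+3\eta)t$}

We show that the links split $V(M)$ into two parts of about equal size.

\medskip\noindent(1a) \emph{Every $w\in V(M)$ is linked to $x$ or to $y$.} Otherwise Lemma~\ref{lem:sparse}(ii) with $A=S(w)$, $B_1=X$, $B_2=Y$ gives $|X\cup Y|\le(1+3\eta)t$.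

\medskip\noindent(1b) \emph{Two distinct vertices $u,v\in V(M)$ that are both not linked to $y$ are linked to each other. The same holds with $x$ in place of $y$.} The case hypothesis and \eqref{eq:xy} are symmetric in $x$ and $y$, so it suffices to prove the first statement. Suppose that $u,v$ are not linked. Lemma~\ref{lem:sparse}(ii) with $A=S(u)$, $B_1=Y$, $B_2=S(v)$ gives $|Y\cup S(v)|\le(1+3\eta)t$, and by \eqref{eq:cap} the set $A'=Y\cap S(v)$ has at least $(1-5\eta)t\ge2\eta t$ vertices. Now $\lambda(A',Y)\le\lambda(S(v),Y)<\eta^2t^2$ and $\lambda(A',X)\le\lambda(Y,X)<\eta^2t^2$. Lemma~\ref{lem:sparse}(ii) with $A'$ gives $|X\cup Y|\le(1+3\eta)t$, a contradiction.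

\medskip
No $a\in V(M)$ is linked to both $x$ and $y$, since $a'$ is linked to one of them by (1a), contrary to \eqref{eq:edge}. So $V(M)$ is partitioned into the set $P$ of vertices linked to $x$ only and the set $Q$ of vertices linked to $y$ only, and by \eqref{eq:edge} every edge of $M$ lies inside $P$ or inside $Q$. As $P\subseteq K(Y,\eta)$ and $Q\subseteq K(X,\eta)$, Lemma~\ref{lem:sparse}(iii) and (B3) give $|P|,|Q|\le(1+5\eta)t$. Since $|P|+|Q|=2k\ge(2-\eta)t$, both sets have at least $(1-6\eta)t>z$ vertices. Fix $p\in P$. At most $z$ edges at $p$ have a color in $Z$, so there is $q\in Q$ with $\psi(pq)\notin Z$. Note that $pq\notin M$, $p'\in P$ and $q'\in Q$. Let $L=\{pq\}$.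

If $pq$ is free, take $R=\{pp',qq'\}$ and the linked pairs $(x,p')$, $(y,q')$. Otherwise $\psi(pq)=\psi(uv)$ for an edge $uv\in M$. Two distinct edges of the same color are disjoint, so $uv\notin\{pp',qq'\}$. Take $R=\{pp',qq',uv\}$. If $u,v\in P$, use the pairs $(x,u)$, $(v,p')$, $(y,q')$, as in Figure~\ref{fig:switch}; the pair $(v,p')$ is linked by (1b), since neither vertex is linked to $y$. If $u,v\in Q$, use the pairs $(x,p')$, $(y,u)$, $(v,q')$; the pair $(v,q')$ is linked by (1b), since neither vertex is linked to $x$. Each choice contradicts the exchange lemma.

\subsection{Second case: $|X\cup Y|\le(1+3\eta)t$}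

Let $I=X\cap Y$. Then $|I|\ge(1-5\eta)t$ by \eqref{eq:cap}, and $(I,I)$ is $\eta$-sparse by \eqref{eq:xy}. Put $K^0=K(I,\eta)$ and $K^1=K(I,\delta)$, so that $K^0\subseteq K^1$. If $w\in V(M)\setminus K^0$, then $\lambda(S(w),X)$ and $\lambda(S(w),Y)$ are at least $\lambda(S(w),I)\ge\eta^2t^2$, so
\begin{equation}\label{eq:both}
\text{every vertex of }V(M)\setminus K^0\text{ is linked to both }x\text{ and }y.
\end{equation}
The larger set $K^1$ serves to link a vertex of $K^0$ to a vertex on the other side:
\begin{equation}\label{eq:cross}
\text{every }u\in K^0\text{ is linked to every }w\in V(M)\setminus K^1.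
\end{equation}
Indeed, Lemma~\ref{lem:sparse}(ii) with $A=B_1=I$ and $B_2=S(u)$ gives $|I\cup S(u)|\le(1+3\eta)t$, so $|I\setminus S(u)|\le4\eta t$ by (B3), and
\[
\lambda(S(w),S(u))\ge\lambda(S(w),I)-2t\cdot4\eta t\ge\delta^2t^2-8\eta t^2=\eta t^2\ge\eta^2t^2.
\]
The loss $8\eta t^2$ is larger than $\eta^2t^2$; this is why a second threshold with $\delta^2=9\eta$ is needed.

By \eqref{eq:edge} and \eqref{eq:both}, every edge of $M$ has an end in $K^0$, hence in $K^1$. So the number of edges of $M$ with both ends in $K^1$ is $|K^1|-k$, which by Lemma~\ref{lem:sparse}(iii) and (B1) is at most $(1+5\delta)t-(1-\eta)t\le6\delta t$. Let $M^*$ be the set of the other edges of $M$. Each of them has one end in $K^0$ and the other end outside $K^1$, and $|M^*|\ge k-6\delta t\ge(1-7\delta)t$. Let $K^*$ be the set of ends in $K^0$ of the edges of $M^*$, and fix $p\in K^*$. The set $Z\cup\psi(M\setminus M^*)$ has at most $z+6\delta t\le7\delta t<(1-7\delta)t-1$ colors, so there is $q\in K^*\setminus\{p\}$ with $\psi(pq)\notin Z\cup\psi(M\setminus M^*)$. Note that $p',q'\notin K^1$, so $pq\notin M$. Let $L=\{pq\}$.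

If $pq$ is free, take $R=\{pp',qq'\}$ and the pairs $(x,p')$, $(y,q')$, which are linked by \eqref{eq:both}. Otherwise $\psi(pq)=\psi(uv)$ for an edge $uv\in M^*$ with $u\in K^0$ and $v\notin K^1$, and $uv$ is disjoint from $pq$, so $uv\notin\{pp',qq'\}$. Take $R=\{pp',qq',uv\}$ and the pairs $(x,q')$, $(y,v)$, $(u,p')$. The first two are linked by \eqref{eq:both} and the third by \eqref{eq:cross}. Both choices contradict the exchange lemma.

Both cases being impossible, $k=t$, and Lemma~\ref{lem:matching} is proved.

\section{Many isolated edges}\label{sec:many}

It remains to place a rainbow $F$ in the clique. Lemma~\ref{lem:greedy} does this when the clique has more than $f^3$ vertices. To gain the logarithm we use the following theorem of Alon, Lefmann and R\"odl.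

\begin{theorem}[{\cite[case $k=2$]{ALR}}]\label{thm:ALR}
There are constants $a>0$ and $n_1$ such that for $N\ge n_1$ every proper edge-coloring of $K_N$ contains a rainbow clique of order at least $a(N\ln N)^{1/3}$.
\end{theorem}

Fix $C=\max\{n_1,\,(2/a)^3,\,10^{12}+1\}$. For $f\ge2$,
\begin{equation}\label{eq:force}
N\ge Cf^3/\ln f\quad\Longrightarrow\quad K_N\text{ forces }K_{f+1}.
\end{equation}
Indeed, $f\ge\ln f$ gives $N\ge Cf^2$, so $N\ge n_1$ and $N\ge f$; hence $N\ln N\ge N\ln f\ge Cf^3$, and Theorem~\ref{thm:ALR} yields a rainbow clique of order at least $aC^{1/3}f\ge2f\ge f+1$. In particular the degree bound in Lemma~\ref{lem:degree} is optimal up to the constant, and the same order $r^3/\log r$ appears on both sides of the threshold.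

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $H=F\cup sK_2$ and $N=f+2s-2$, so that $|H|=N+2\le n$. We show that $G=K_{N+1}\cup\overline{K_{n-N-1}}$, which has $\binom{f+2s-1}2$ edges, is $H$-saturated.

Since $F$ has no isolated vertices, a copy of $H$ needs $N+2$ non-isolated vertices, and $G$ has only $N+1$. So $G$ contains no copy of $H$, and (S1) holds.

Let $e$ be a non-edge of $G$ and $\psi$ a proper coloring of $G+e$. At most one end of $e$ lies in the clique, so there is a set $Q$ of $N$ clique vertices disjoint from $e$. As $N\ge s\ge Cf^3/\ln f$, the set $Q$ contains a rainbow $K_{f+1}$ by \eqref{eq:force}. At most one of its edges has the color $\psi(e)$; deleting an end of that edge, or any vertex if there is none, leaves a rainbow $K_f$ without the color $\psi(e)$. It contains a rainbow copy $T$ of $F$ on all its $f$ vertices. Let $Z=\psi(T)\cup\{\psi(e)\}$, so that $z=e(F)+1$, and let $t=s-1$. Exactly $N-f=2t$ vertices of $Q$ lie outside $T$. From $s\ge Cf^2$ and $e(F)+2\le\binom f2+2\le f^2$ we get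
\[
t\ge(C-1)f^2\ge10^{12}\bigl(e(F)+2\bigr)=10^{12}(z+1).
\]
Lemma~\ref{lem:matching} gives a rainbow perfect matching of these $2t$ vertices that avoids $Z$. Together with $T$ and $e$ it forms a rainbow copy of $H$, so (S2) holds.
\end{proof}

The full strength of the hypothesis on $s$ is used only to find the rainbow clique; the matching needs $s$ of order $f^2$. Under the stronger hypothesis $s\ge(10^{12}+1)f^3$, Lemma~\ref{lem:greedy} replaces \eqref{eq:force}, and the proof is then self-contained.

\begin{thebibliography}{9}

\bibitem{ALR}
Alon, Lefmann and R\"odl, On an anti-Ramsey type result, in \emph{Sets, Graphs and Numbers}, Colloq. Math. Soc. J\'anos Bolyai 60 (1992), 9--22.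

\bibitem{JLR}
Janson, \L uczak and Ruci\'nski, \emph{Random Graphs}.

\bibitem{LM}
Andrew Lane and Natasha Morrison, Improved bounds for proper rainbow saturation, arXiv:2409.15444 (2024).

\end{thebibliography}
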